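# Free symmetric group actions on Boardman–Vogt tensor products: how far they persist

## 1. Two multiplications and four letters

Take a set with two binary operations $\circ$ and $\bullet$ satisfying the interchange law
$$(a\circ b)\bullet(c\circ d)=(a\bullet c)\circ(b\bullet d).\tag{1}$$
It helps to read both sides off one square,
$$\begin{array}{cc} a & b\\ c & d\end{array}$$
where rows are multiplied with $\circ$ and columns with $\bullet$. Law (1) says that "rows first, then combine" and "columns first, then combine" give the same result.

Suppose first that the two operations have a common unit $e$. Then
$$a\bullet b=(a\circ e)\bullet(e\circ b)=(a\bullet e)\circ(e\bullet b)=a\circ b,$$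
$$a\bullet b=(e\circ a)\bullet(b\circ e)=(e\bullet b)\circ(a\bullet e)=b\circ a .$$
So $\bullet=\circ$, and this operation is commutative: the expression $a\bullet b$ does not change when its two letters are exchanged. No axiom mentioned a permutation of letters, yet one was forced.

Now drop the unit and assume nothing but (1). Consider expressions in four distinct letters, each used once. Such an expression is a planar binary tree with three vertices, each marked $\circ$ or $\bullet$, and with its leaves labeled by the letters. An application of (1) uses three vertices, hence the whole tree: the root must carry one symbol and both its children the other. The result has the same shape with the symbols exchanged, and the only application of (1) to the result leads back. So each class of equal expressions has one or two elements, and in a class of two the trees have different root symbols. If permuting the letters of a tree $t$ gives a tree in the class of $t$, then the new tree has the same root symbol as $t$, so it is $t$ itself, and the permutation is trivial. With four letters and no further axioms, no permutation is forced.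

Between these two extremes, let $\circ$ and $\bullet$ be operations without units that satisfy axioms of their own, none of which forces any symmetry. Now we may rewrite inside a row by the axioms of $\circ$, inside a column by the axioms of $\bullet$, and switch between the two readings by (1). With how few letters can such a chain of rewritings return to the original expression with its letters permuted?

## 2. Operads with free actions and the arity of the first relation

All operads are symmetric operads in sets that are reduced and connected: $\mathcal P(\underline 0)=\varnothing$ and $\mathcal P(\underline 1)=\{\mathrm{id}\}$. It is convenient to evaluate an operad on an arbitrary nonempty finite set $A$ of input labels. A bijection $\varphi:A\to B$ induces a relabeling $\varphi_*:\mathcal P(A)\to\mathcal P(B)$, and $S_n$ acts on $\mathcal P(\underline n)$ by relabeling.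

**Definition ($\mathbb S$-free).** A collection or operad $\mathcal P$ is $\mathbb S$-free if each $S_n$ acts freely on $\mathcal P(\underline n)$: if $\sigma$ is a bijection $A\to A$ and $\sigma_*p=p$ for some $p\in\mathcal P(A)$, then $\sigma=\mathrm{id}$. For an operad this is the statement that its underlying $\mathbb S$-module is free.

For the operad $\mathrm{Ass}$ of non-unital associative algebras, $\mathrm{Ass}(\underline n)$ is the set of the $n!$ orderings of the letters, on which $S_n$ acts freely. The operad of commutative associative algebras is not $\mathbb S$-free, since it has one element in arity $2$.

**Definition (indecomposables, first relation).** An element of arity at least $2$ is indecomposable if it is not a partial composite $a\circ_i b$ with $a,b$ both of arity at least $2$. Let $\mathcal X\subset\mathcal P$ be the collection of indecomposables. It is stable under relabeling, and by induction on arity it generates $\mathcal P$, so $\mathcal P=\mathcal T(\mathcal X)/R$ with $\mathcal T(\mathcal X)$ the free operad on $\mathcal X$. The smallest arity where $\mathcal P$ has relations is the smallest $n$ for which $\mathcal T(\mathcal X)(\underline n)\to\mathcal P(\underline n)$ is not injective. If $\mathcal P$ is free there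 is no such $n$.

In $\mathrm{Ass}$ the indecomposables are the two products $x_1x_2$ and $x_2x_1$. In arity $3$ the free operad has $2\cdot 6=12$ elements (two bracketings, six orders) and $\mathrm{Ass}$ has $6$, so the smallest relation is in arity $3$. In general the smallest relation is in arity at least $3$: generators have arity at least $2$, so $\mathcal T(\mathcal X)(\underline 2)=\mathcal X(\underline 2)=\mathcal P(\underline 2)$.

**Definition (Boardman–Vogt tensor product).** $\mathcal P\otimes\mathcal Q$ is the coproduct of $\mathcal P$ and $\mathcal Q$ modulo the interchange relations, for all $p\in\mathcal P(\underline k)$ and $q\in\mathcal Q(\underline l)$: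
$$p\big(q(x_{11},\dots,x_{1l}),\dots,q(x_{k1},\dots,x_{kl})\big)=q\big(p(x_{11},\dots,x_{k1}),\dots,p(x_{1l},\dots,x_{kl})\big).\tag{2}$$

Section 1 took $\mathcal P$ and $\mathcal Q$ to be free on one binary operation without symmetry, and showed that $S_4$ acts freely on $(\mathcal P\otimes\mathcal Q)(\underline 4)$. More generally, it is known that if $\mathcal P$ and $\mathcal Q$ are free operads and $\mathbb S$-free, then $\mathcal P\otimes\mathcal Q$ is $\mathbb S$-free. For operads with relations there is this data point, by Bremner–Madariaga: the $S_n$-module $(\mathrm{Ass}\otimes\mathrm{Ass})(\underline n)$ is free for each $n\le 8$, and not free for $n=9$. Here both factors have their smallest relation in arity $3$, and $9=3\cdot 3$. This suggests the problem, taken from Murray Bremner and Vladimir Dotsenko, "Boardman–Vogt tensor products of absolutely free operads", arXiv:1705.04573 (2017):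

*Let $\mathcal P,\mathcal Q$ be $\mathbb S$-free with smallest relations in arities $k$ and $l$. Is $\mathcal P\otimes\mathcal Q$ always $\mathbb S$-free up to arity $kl-1$?*

The answer is no, and the correct bound is $k+l-1$.

**Theorem A.** For all $k,l\ge3$ there are operads $\mathcal P_k,\mathcal P_l$ with free underlying $\mathbb S$-modules, with smallest relations exactly in arities $k$ and $l$, such that $S_{k+l}$ does not act freely on $(\mathcal P_k\otimes\mathcal P_l)(\underline{k+l})$. Since $k+l\le kl-3$, the statement in the problem is false; moreover, as a claim about all operads with given $k,l$, it fails for every pair $(k,l)$.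

**Theorem B.** Let $\mathcal P,\mathcal Q$ be $\mathbb S$-free with smallest relations in arities $k,l$ (put $k=\infty$ or $l=\infty$ if the operad is free). Then $S_N$ acts freely on $(\mathcal P\otimes\mathcal Q)(\underline N)$ for all $N\le k+l-1$. In particular, if one of $\mathcal P,\mathcal Q$ is a free operad, then $\mathcal P\otimes\mathcal Q$ is $\mathbb S$-free in all arities.

The inequality in Theorem A is $kl-(k+l)=(k-1)(l-1)-1\ge 2\cdot2-1=3$. By Theorem A, the bound $k+l-1$ in Theorem B is optimal for every $k,l\ge3$.

## 3. One row, one column, one extra corner

Here is a heuristic for the guess $kl-1$. Interchange acts on full rectangles. A relation of $\mathcal P$ needs a row with $k$ letters, a relation of $\mathcal Q$ needs a column with $l$ letters, and a rectangle with such rows and columns has $kl$ cells. The heuristic breaks at one point: the cells of a rectangle may be filled with composite expressions, and interchange treats a composite cell as a single entry. So a $2\times 2$ square suffices. Let $\mu$ multiply rows and $\kappa$ multiply columns: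
$$\kappa\big(\mu(a_1,a_2),\mu(b_1,b_2)\big)=\mu\big(\kappa(a_1,b_1),\kappa(a_2,b_2)\big),\qquad\text{written}\quad \begin{bmatrix} a_1& a_2\\ b_1&b_2\end{bmatrix}.\tag{3}$$
If $a_2$ is composite with $k-1$ letters and $b_1$ is composite with $l-1$ letters, while $a_1$ and $b_2$ are single letters, then the first row has $k$ letters and the first column has $l$ letters. They share the letter $a_1$, and the total is $k+l-1$ letters plus the corner $b_2$.

We now want a $\mathcal P$-relation that exchanges the letter $a_1$ with a letter inside $a_2$. The simplest one would be $\mu(x_1,\nu(x_2,x_3,\dots))=\mu(x_2,\nu(x_1,x_3,\dots))$. It fails at once: it says that an element of $\mathcal P$ is fixed by a transposition, so $\mathcal P$ is not $\mathbb S$-free. The remedy is to let the exchange also switch between two generators $\nu$ and $\nu'$, so that it is never a pure permutation.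

**The operad $\mathcal P_k$.** Take three distinct generators, $\mu$ of arity $2$ and $\nu,\nu'$ of arity $k-1$, each spanning a free orbit, with the single relation
$$\mu(x_1,\nu(x_2,x_3,\dots,x_k))=\mu(x_2,\nu'(x_1,x_3,\dots,x_k)).\tag{4}$$

**Lemma 1.** $\mathcal P_k$ is $\mathbb S$-free, and its smallest relation is in arity exactly $k$.

**Step 1: normal forms.** The purpose of this step is a set of representatives on which freeness is visible. Since the generators span free orbits, an element of the free operad on a finite set $A$ is uniquely a planar tree with vertices decorated by $\mu,\nu,\nu'$ and leaves labeled bijectively by $A$. The congruence generated by (4) is the equivalence relation generated by the rewriting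
$$\mu(s_1,\nu'(s_2,s_3,\dots,s_k))\to\mu(s_2,\nu(s_1,s_3,\dots,s_k))\tag{5}$$
at any place in a tree, with arbitrary subtrees $s_i$. Call a $\mu$-vertex together with a $\nu'$-vertex that is its second child a *redex*. A $\mu$-vertex has only one second child, a $\nu'$-vertex has only one parent, and $\mu\ne\nu'$; so distinct redexes have no common vertex.

View a tree as an assignment of contents to slots, a slot being "the $i$-th input of the vertex $v$" and its content a vertex or a leaf. Rewriting a redex $(\mu,\nu')$ does two things: it exchanges the contents of the first slot of that $\mu$ and the first slot of that $\nu'$, and it changes the decoration $\nu'$ to $\nu$. The roots of $s_1,s_2$ are first children before and after, so they are never the second child of a $\mu$; no other vertex changes its position relative to its parent. The second child of the $\mu$ in question is now $\nu\ne\nu'$. Hence the redexes of the new tree are exactly the other redexes of the old one. Steps at two distinct redexes act on disjoint pairs of slots and on different decorations, so they commute.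

Therefore rewriting all redexes of $t$, in any order, gives a well-defined redex-free tree $\mathrm{N}(t)$ congruent to $t$. If $t\to t'$ is one step, then $\mathrm N(t)=\mathrm N(t')$, because we may perform that step first when computing $\mathrm N(t)$. So $\mathrm N$ is constant on congruence classes, and each class contains exactly one redex-free tree. Thus $\mathcal P_k(\underline n)$ is the set of planar decorated redex-free trees with leaves labeled by $\underline n$, and $S_n$ acts by relabeling leaves. A planar tree has its leaves in a definite order, so a relabeling that fixes the tree is trivial. Hence $\mathcal P_k$ is $\mathbb S$-free.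

**Step 2: the arity of the first relation.** Both sides of (4) have two vertices, so congruent trees have equally many vertices. Hence the class of a one-vertex tree is a singleton, and the indecomposables of $\mathcal P_k$ are exactly the orbits of $\mu,\nu,\nu'$. A tree to which (4) applies contains $\mu\circ_2\nu$ or $\mu\circ_2\nu'$, which has $k$ inputs, so the tree has arity at least $k$. Below arity $k$ the canonical map is injective; in arity $k$ it is not, by (4). $\square$

**Proof of Theorem A.** Let $\mathcal P=\mathcal P_k$ with generators $\mu,\nu,\nu'$, and let $\mathcal Q=\mathcal P_l$ with generators written $\kappa,\lambda,\lambda'$, so that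
$$\kappa(y_1,\lambda(y_2,z))=\kappa(y_2,\lambda'(y_1,z)),\qquad z=(z_1,\dots,z_{l-2}).\tag{6}$$
Put $w=(w_1,\dots,w_{k-2})$ and
$$E(u,v,x)=\kappa\big(\mu(u,\nu(v,w)),\ \mu(\lambda(x,z),c)\big)=\begin{bmatrix}u&\nu(v,w)\\ \lambda(x,z)&c\end{bmatrix}.$$
The arity is $4+(k-2)+(l-2)=k+l$. In an array the first row can be changed by (4) when we read it rows first, and the first column by (6) when we read it columns first; (3) says that the two readings agree. The row relation exchanges the corner letter with the letter at the place of $v$ and switches $\nu\leftrightarrow\nu'$. The column relation exchanges the corner letter with the letter at the place of $x$ and switches $\lambda\leftrightarrow\lambda'$. Apply column, row, column, row. Each switch happens twice and cancels, but the transpositions of places do not: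
$$\begin{bmatrix}u&\nu(v,w)\\ \lambda(x,z)&c\end{bmatrix}
=\begin{bmatrix}x&\nu(v,w)\\ \lambda'(u,z)&c\end{bmatrix}
=\begin{bmatrix}v&\nu'(x,w)\\ \lambda'(u,z)&c\end{bmatrix}
=\begin{bmatrix}u&\nu'(x,w)\\ \lambda(v,z)&c\end{bmatrix}
=\begin{bmatrix}x&\nu(u,w)\\ \lambda(v,z)&c\end{bmatrix}.$$
Written out with every use of (3) displayed, this reads
$$\begin{aligned}
E(u,v,x)&=\mu\big(\kappa(u,\lambda(x,z)),\ \kappa(\nu(v,w),c)\big)&&\text{by (3)}\\
&=\mu\big(\kappa(x,\lambda'(u,z)),\ \kappa(\nu(v,w),c)\big)&&\text{by (6)}\\
&=\kappa\big(\mu(x,\nu(v,w)),\ \mu(\lambda'(u,z),c)\big)&&\text{by (3)}\\
&=\kappa\big(\mu(v,\nu'(x,w)),\ \mu(\lambda'(u,z),c)\big)&&\text{by (4)}\\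
&=\mu\big(\kappa(v,\lambda'(u,z)),\ \kappa(\nu'(x,w),c)\big)&&\text{by (3)}\\
&=\mu\big(\kappa(u,\lambda(v,z)),\ \kappa(\nu'(x,w),c)\big)&&\text{by (6)}\\
&=\kappa\big(\mu(u,\nu'(x,w)),\ \mu(\lambda(v,z),c)\big)&&\text{by (3)}\\
&=\kappa\big(\mu(x,\nu(u,w)),\ \mu(\lambda(v,z),c)\big)&&\text{by (4)}\\
&=E(x,u,v).
\end{aligned}$$
So the element $E$ is fixed by a $3$-cycle of its inputs $u,v,x$, and $S_{k+l}$ does not act freely. Together with Lemma 1 this proves Theorem A. $\blacksquare$

For $k=l=3$ this is a failure in arity $6\le 8$. The elements $\kappa(E,y)$, $\kappa(\kappa(E,y),y')$, and so on are fixed by the same $3$-cycle, so for $\mathcal P_k\otimes\mathcal P_l$ freeness fails in every arity $\ge k+l$.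

**An example with associative operations.** The failure below $kl$ is not peculiar to the operads $\mathcal P_k$. Let $\mathcal P$ be the operad of totally associative ternary algebras, that is, the odd-arity part of $\mathrm{Ass}$. It is $\mathbb S$-free and generated by $\mathcal P(\underline 3)=S_3$; its first relation $[[a,b,c],d,e]=[a,[b,c,d],e]=[a,b,[c,d,e]]$ is in arity $k=5$. Let $\mathcal Q=\mathrm{Ass}$, so $l=3$ and $kl=15$. Interchange reads $[a_1,a_2,a_3]\cdot[b_1,b_2,b_3]=[a_1b_1,a_2b_2,a_3b_3]$. Write the two sides as an array with two rows and three columns. A letter at the end of an upper entry may slide to the front of the entry below it, by associativity in the column, and back; and the bottom row may be rebracketed. In arity $10$: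
$$\begin{aligned}
&[a,beg,c]\cdot[d_1,d_2,[d_3,d_4,d_5]]=[ad_1,\,begd_2,\,c[d_3,d_4,d_5]]=[a,be,c]\cdot[d_1,gd_2,[d_3,d_4,d_5]]\\
&=[a,be,c]\cdot[[d_1,gd_2,d_3],d_4,d_5]=[a[d_1,gd_2,d_3],\,bed_4,\,cd_5]=[a,b,c]\cdot[[d_1,gd_2,d_3],ed_4,d_5]\\
&=[a,b,c]\cdot[d_1,gd_2,[d_3,ed_4,d_5]]=[ad_1,\,bgd_2,\,c[d_3,ed_4,d_5]]=[a,bg,c]\cdot[d_1,d_2,[d_3,ed_4,d_5]]\\
&=[a,bg,c]\cdot[[d_1,d_2,d_3],ed_4,d_5]=[a[d_1,d_2,d_3],\,bged_4,\,cd_5]=[a,bge,c]\cdot[[d_1,d_2,d_3],d_4,d_5]\\
&=[a,bge,c]\cdot[d_1,d_2,[d_3,d_4,d_5]].
\end{aligned}$$
The letter $g$ goes down into the second column, the rebracketing moves it into the first, $e$ goes down into the second column, and they come back up in the opposite order. This element is fixed by the transposition $(e\,g)$, so freeness fails in arity $10\le14$.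

## 4. Trees and three kinds of moves

We turn to Theorem B. Let $\mathcal P,\mathcal Q$ be as there, with collections of indecomposables $\mathcal X\subset\mathcal P$ and $\mathcal Y\subset\mathcal Q$; these are $\mathbb S$-free because $\mathcal P,\mathcal Q$ are. Put $\mathcal Z=\mathcal X\sqcup\mathcal Y$. An element of $\mathcal T(\mathcal Z)(A)$ is an isomorphism class of rooted trees with leaves labeled bijectively by $A$, in which each vertex $v$ is decorated by an element of $\mathcal Z(\mathrm{in}(v))$, where $\mathrm{in}(v)$ is the set of input edges of $v$ and $|\mathrm{in}(v)|\ge2$. Every vertex has at least two inputs, so distinct edges have distinct sets of leaves above them; a labeled tree has no nontrivial automorphism, and we may speak of "the" edges of an isomorphism class. The tree without vertices has one edge, which is both root edge and leaf.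

Vertices decorated by $\mathcal X$ are *P-vertices*, those decorated by $\mathcal Y$ are *Q-vertices*. A *subtree* $s$ is a nonempty connected set of vertices; its inputs $\mathrm{in}(s)$ are the edges entering it from outside, and its root edge is the output edge of its lowest vertex.

**Definition (moves).** A *P-move* replaces a subtree $s$ consisting of P-vertices by some $s'\in\mathcal T(\mathcal X)(\mathrm{in}(s))$ with the same image in $\mathcal P(\mathrm{in}(s))$. A *Q-move* is the same for $\mathcal Q$. An *I-move*, for $p\in\mathcal X(A)$ and $q\in\mathcal Y(B)$, replaces a subtree "$p$ with all children $q$", with inputs $A\times B$, by "$q$ with all children $p$", or conversely. In the first of these trees the root is $p$ and its child at $a\in A$ is $q$ transported along $B\to\{a\}\times B$; in the second the root is $q$ and its child at $b\in B$ is $p$ transported along $A\to A\times\{b\}$.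

Let $\sim$ be the equivalence relation on trees generated by all moves. Let $\sim_{P,I}$, $\sim_{Q,I}$, $\sim_{P,Q}$, $\sim_I$ be those generated by the indicated moves only. All moves are reversible.

**Lemma 2.** $\mathcal P\otimes\mathcal Q=\mathcal T(\mathcal Z)/\!\sim$.

*Proof.* The moves are made inside a tree, so $\sim$ is compatible with composition and relabeling. The quotient by P- and Q-moves is the coproduct of $\mathcal T(\mathcal X)/R_{\mathcal P}=\mathcal P$ and $\mathcal Q$. The I-moves are instances of (2). It remains to see that interchange for generators implies interchange for all $p,q$. Fix $q\in\mathcal Q(B)$ and suppose that $a\in\mathcal P(A)$ and $b\in\mathcal P(A')$ interchange with $q$ in the quotient; let $i\in A$. The inputs of $a\circ_i b$ are $J=(A\setminus\{i\})\sqcup A'$. With letters $x_{j\beta}$, $j\in J$, $\beta\in B$, first move $q$ through $b$ and then through $a$: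
$$\begin{aligned}
(a\circ_i b)\big(q(x_{j\beta})_{\beta}\big)_{j\in J}
&=a\big(q(x_{j\beta})_\beta\ (j\ne i),\ \ b(q(x_{j'\beta})_\beta)_{j'\in A'}\ \text{at } i\big)\\
&=a\big(q(x_{j\beta})_\beta\ (j\ne i),\ \ q(b(x_{j'\beta})_{j'\in A'})_\beta\ \text{at } i\big)\\
&=q\big(a(x_{j\beta}\ (j\ne i),\ \ b(x_{j'\beta})_{j'\in A'}\ \text{at } i)\big)_{\beta}
=q\big((a\circ_i b)(x_{j\beta})_{j\in J}\big)_\beta .
\end{aligned}$$
So $a\circ_i b$ interchanges with $q$. The identity interchanges with everything, and interchange is stable under relabeling. Since $\mathcal X$ generates $\mathcal P$, every $p\in\mathcal P$ interchanges with every $q\in\mathcal Y$. The same argument in the variable $q$, for fixed $p\in\mathcal P$, extends this to all $q\in\mathcal Q$. $\square$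

Thus $\sigma$ fixes the class of $t$ in $(\mathcal P\otimes\mathcal Q)(\underline N)$ exactly when $\sigma t\sim t$, and Theorem B says that for $N\le k+l-1$ this forces $\sigma=\mathrm{id}$.

**Definition (active trees).** A tree is *P-active* if some P-move changes it, and *Q-active* if some Q-move changes it.

If a P-move changes a tree, then $s\neq s'$ have the same image in $\mathcal P(\mathrm{in}(s))$, so $|\mathrm{in}(s)|\ge k$ by the definition of $k$; similarly for Q-moves and $l$. The result of a P-move that changes a tree is again P-active, by the inverse move; similarly for Q.

Here is the first plan for Theorem B. Suppose that a tree is both P-active and Q-active. Then it has a subtree $U$ of P-vertices with at least $k$ inputs and a subtree $V$ of Q-vertices with at least $l$ inputs. These are disjoint; if one sits above an input of the other there are at least $k+l-1$ leaves, and if they sit side by side there are at least $k+l$. So in small arities only one operad's relations would matter. The plan stops at this point: two relations can interact without ever being applicable to the same tree. The tree $E=\kappa(\mu(u,\nu(v,w)),\mu(\lambda(x,z),c))$ of Section 3 is P-active. It is not Q-active, since its connected sets of Q-vertices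 are single vertices, and the class of a one-vertex tree in $\mathcal P_l$ is a singleton. One I-move later, $\mu(\kappa(u,\lambda(x,z)),\kappa(\nu(v,w),c))$ is Q-active and, for the same reason, not P-active. The I-move has torn the large P-subtree apart. We need a trace of a large P- or Q-subtree that survives I-moves. In the array of Section 3 this trace is visible: the first row and the first column are still there, whichever way the array is read.

## 5. Rows and columns of a tree: sections

**Definition (sections).** A *P-section* $W$ of $t$ is a set of edges obtained as follows. The root edge is in $W$. If the output edge of a P-vertex is in $W$, all its inputs are in $W$. If the output edge of a Q-vertex is in $W$, exactly one (chosen) input is in $W$. Nothing else is in $W$. Its leaf set is denoted $S\subset A$. *Q-sections* $W'$, with leaf set $S'$, are defined with P and Q exchanged.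

In $E$, choose the first input of $\kappa$: the resulting P-section has leaf set $\{u,v,w_1,\dots,w_{k-2}\}$, the first row. Choose the first input at both $\mu$'s: the resulting Q-section has leaf set $\{u,x,z_1,\dots,z_{l-2}\}$, the first column.

Three facts are immediate. Every non-root edge of a section has its parent edge (the output edge of the vertex that it enters) in the section. Above each edge of a section there is at least one leaf of the section, since at every vertex reached at least one input continues. Each edge $e$ of $t$ lies in some P-section: at the Q-vertices on the path from the root to $e$, choose the input toward $e$.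

**Lemma 3.** $|S\cap S'|=1$ for every P-section and every Q-section of $t$.

*Proof.* The set $W\cap W'$ contains the root edge. If it contains the output edge of a vertex $v$, then one of $W,W'$ contains all inputs of $v$ and the other exactly one, so $W\cap W'$ contains exactly one input of $v$. Every non-root edge in $W\cap W'$ has its parent edge in $W\cap W'$. So $W\cap W'$ is a path from the root to a single leaf. $\square$

A row and a column of sizes at least $k$ and $l$ therefore cover at least $k+l-1$ leaves. The difficulty is to carry a section across an I-move. Consider
$$\mu(\kappa(a,c),\kappa(b,d))\quad\text{and}\quad\kappa(\mu(a,b),\mu(c,d)).$$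
The first tree has the four P-sections with leaf sets $\{a,b\},\{a,d\},\{c,b\},\{c,d\}$, because the two copies of $\kappa$ choose independently. The second has only $\{a,b\}$ and $\{c,d\}$. The section $\{a,d\}$ is lost. To survive, the copies of $\kappa$ must make the same choice.

## 6. Coherent sections

We make all choices follow one rule. The rule needs a numbering of the inputs of each Q-vertex that is compatible with relabeling, and this is where $\mathbb S$-freeness of $\mathcal Y$ enters.

Choose representatives $\mathcal Y_0(\underline n)\subset\mathcal Y(\underline n)$ of the $S_n$-orbits. By freeness each $q\in\mathcal Y(B)$ with $|B|=n$ is $\varphi_*q_0$ for a unique $q_0\in\mathcal Y_0(\underline n)$ and a unique bijection $\varphi:\underline n\to B$. Put $b_q(i)=\varphi(1+(i\bmod n))$ for $i\in\mathbb N=\{0,1,2,\dots\}$. Then $b_{\psi_*q}=\psi\circ b_q$ for bijections $\psi$, and every element of $B$ is of the form $b_q(i)$.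

**Definition (coherent P-section).** Let $\gamma=(\gamma_0,\gamma_1,\dots)\in\mathbb N^{\mathbb N}$. The P-section $W_\gamma(t)$ and a state in $\mathbb N^{\mathbb N}$ on each of its edges are defined from the root upward. The root edge has state $\gamma$. A P-vertex passes its state to all its inputs. A Q-vertex decorated by $q$ with state $(\delta_0,\delta_1,\dots)$ selects only the input $b_q(\delta_0)$, which receives the state $(\delta_1,\delta_2,\dots)$. Let $S_\gamma(t)$ be the leaf set of $W_\gamma(t)$. In $W_\gamma(t)$ each Q-vertex has one selected input; deleting these unary vertices leaves a tree in $\mathcal T(\mathcal X)(S_\gamma(t))$, and $m_\gamma(t)\in\mathcal P(S_\gamma(t))$ denotes its image.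

With $\kappa$ as its own representative, for $t=\mu(\kappa(a,c),\kappa(b,d))$ we get $S_\gamma=\{a,b\}$ and $m_\gamma=\mu(a,b)$ if $\gamma_0$ is even, and $S_\gamma=\{c,d\}$, $m_\gamma=\mu(c,d)$ if $\gamma_0$ is odd. The tree $\kappa(\mu(a,b),\mu(c,d))$ gives the same. For $\kappa(\kappa(a,b),d)$ and $\gamma=(0,1,\dots)$ the selected leaf is $b$.

**Lemma 4.** (a) $S_\gamma$ and $m_\gamma$ are invariant under P-moves and I-moves. (b) Every edge of $t$ lies in $W_\gamma(t)$ for some $\gamma$. (c) $S_\gamma(\sigma t)=\sigma S_\gamma(t)$ and $m_\gamma(\sigma t)=\sigma_*m_\gamma(t)$ for relabelings $\sigma$.

*Proof.* (a) If the root edge of the replaced subtree is not in $W_\gamma(t)$, nothing changes. Otherwise let it have state $\delta$. The tree outside the subtree is unchanged, so it suffices to compare which inputs of the subtree are selected, their states, and the contribution to $m_\gamma$.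

For a P-move, $s$ and $s'$ consist of P-vertices, so in both trees all inputs are selected with state $\delta$. The contributions to $m_\gamma$ are the images of $s$ and $s'$ in $\mathcal P(\mathrm{in}(s))$, which are equal.

For an I-move, enter "$p$ with all children $q$". The vertex $p$ passes $\delta$ to all $a\in A$; the child at $a$ is $q$ transported along $B\to\{a\}\times B$, so it selects $(a,b_q(\delta_0))$. Now enter "$q$ with all children $p$". The vertex $q$ selects $b=b_q(\delta_0)$ and passes $(\delta_1,\delta_2,\dots)$ to it; the child $p$ there passes this state to all $(a,b)$, $a\in A$. In both cases exactly the inputs $(a,b_q(\delta_0))$, $a\in A$, are selected, with state $(\delta_1,\delta_2,\dots)$, and the contribution is $p$ applied to them.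

(b) Let $v_0,\dots,v_{r-1}$ be the Q-vertices on the path from the root up to the given edge, in this order, with decorations $q_0,\dots,q_{r-1}$. Choose $\gamma_j$ such that $b_{q_j}(\gamma_j)$ is the input of $v_j$ on the path; the other entries of $\gamma$ are arbitrary. The state at $v_j$ is $(\gamma_j,\gamma_{j+1},\dots)$, so the section follows the path.

(c) Relabeling leaves does not affect vertices, decorations, or choices. $\square$

Exchanging the roles of $\mathcal P$ and $\mathcal Q$, we get coherent Q-sections with leaf sets $S'_\gamma$. They are invariant under Q-moves and I-moves, and every edge lies in one of them.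

**Lemma 5.** If $\sigma t\sim_{P,I}t$ or $\sigma t\sim_{Q,I}t$, then $\sigma=\mathrm{id}$.

*Proof.* Let $\sigma t\sim_{P,I}t$. For every $\gamma$, Lemma 4(a) and (c) give $\sigma S_\gamma(t)=S_\gamma(t)$, and the restriction of $\sigma$ to $S_\gamma(t)$ fixes $m_\gamma(t)\in\mathcal P(S_\gamma(t))$. Since $\mathcal P$ is $\mathbb S$-free, this restriction is the identity. By Lemma 4(b), applied to leaf edges, every leaf lies in some $S_\gamma(t)$. Hence $\sigma=\mathrm{id}$. The other case is symmetric. $\square$

So a permutation can be forced only in a class where relations of both operads are used, together with interchange. The next section treats the case without interchange.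

## 7. Blocks in the coproduct

**Lemma 6.** If $\sigma t\sim_{P,Q}t$, then $\sigma=\mathrm{id}$. (The coproduct is $\mathbb S$-free.)

*Proof.* Decompose $t$ into its maximal subtrees consisting of P-vertices only or of Q-vertices only; call them blocks. A P- or Q-move takes place inside one block, replaces it by a block of the same kind with the same set of inputs, and does not change the image of the block in $\mathcal P(\mathrm{in})$ or $\mathcal Q(\mathrm{in})$. So the tree of blocks, each block decorated by its image in $\mathcal P$ or $\mathcal Q$ and the leaves labeled, is invariant up to isomorphism.

If $\sigma t\sim_{P,Q}t$, the labeled block trees of $\sigma t$ and $t$ are isomorphic. They differ only in their labels. So the decorated block tree of $t$, with leaf labels forgotten, has an automorphism $f$ such that the leaf labeled $a$ is sent to the leaf labeled $\sigma(a)$. It fixes the root block and permutes the inputs of that block, fixing its decoration. By $\mathbb S$-freeness of $\mathcal P$ or $\mathcal Q$ it fixes all these inputs, hence each child block. Inductively it fixes all blocks and all leaves, so $\sigma=\mathrm{id}$. $\square$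

## 8. Thin trees admit no interchange

In the array of Section 3, the row and the column cover all letters but the corner $c$. Without a corner there is no square to interchange.

**Definition (thin).** A tree $t\in\mathcal T(\mathcal Z)(A)$ is *thin* if it has a P-section and a Q-section with $S\cup S'=A$.

For example, in the notation of Section 3, the tree $\mu(\kappa(u,\lambda(x,z)),\nu(v,w))$ has the P-section with $S=\{u,v,w_1,\dots,w_{k-2}\}$ and the Q-section with $S'=\{u,x,z_1,\dots,z_{l-2}\}$, so it is thin, with $k+l-1$ leaves. It is P-active (a relation (4) applies at $\mu,\nu$) and Q-active (a relation (6) applies at $\kappa,\lambda$), but no I-move applies.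

**Lemma 7.** P- and Q-moves take thin trees to thin trees, and no I-move is applicable to a thin tree.

*Proof.* **Step 1: P- and Q-moves preserve thinness.** Let a P-move replace $s$ by $s'$. We transfer the two sections without changing their leaf sets. A section not containing the root edge of $s$ is unaffected. A P-section containing it contains all inputs of $s$, since $s$ consists of P-vertices; keeping the choices outside $s$ gives a P-section of the new tree with the same leaf set. A Q-section containing the root edge of $s$ follows a path in $s$ to exactly one input of $s$; choosing in $s'$ the path to the same input, and keeping the choices outside, gives a Q-section of the new tree with the same leaf set. Q-moves are symmetric.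

**Step 2: a rectangle is never covered by one row and one column.** Suppose that an I-move applies at a subtree "$p$ with all children $q$" with inputs $A_0\times B_0$, where $|A_0|,|B_0|\ge2$. A P-section contains either no input of this subtree or exactly one input $(a,b(a))$ for each $a\in A_0$. A Q-section contains either no input of it or exactly $\{a_0\}\times B_0$ for one $a_0$. If both contain inputs, they share $(a_0,b(a_0))$. In every case together they contain at most $|A_0|+|B_0|-1$ inputs, and
$$|A_0||B_0|-(|A_0|+|B_0|-1)=(|A_0|-1)(|B_0|-1)\ge1 .$$
So some input is missed by both sections. Sections contain the parent edges of their edges, so the leaves above a missed input are not in $S\cup S'$. As this holds for every P-section and every Q-section, $t$ is not thin. The case "$q$ with all children $p$" is the same with the roles of P and Q exchanged. $\square$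

## 9. Proof of Theorem B

Let $N\le k+l-1$, let $t\in\mathcal T(\mathcal Z)(\underline N)$, and suppose that $\sigma t\sim t$. Let $[t]$ be the $\sim$-class of $t$. By Lemma 2 we must show $\sigma=\mathrm{id}$.

**Step 1: classes in which only one operad's relations act.** Suppose that $[t]$ contains no Q-active tree. Then no Q-move changes any tree in $[t]$, so a chain of moves from $t$ to $\sigma t$ may be taken to use P- and I-moves only: $\sigma t\sim_{P,I}t$. If instead $[t]$ contains no P-active tree, then $\sigma t\sim_{Q,I}t$. In both cases $\sigma=\mathrm{id}$ by Lemma 5. If $k=\infty$ there are no P-active trees, and if $l=\infty$ there are no Q-active trees, so this covers these cases in every arity.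

From now on $[t]$ contains both a P-active tree and a Q-active tree.

**Step 2: reaching a Q-active tree from a P-active one by interchange alone.** We want to connect the two kinds of activity by moves for which both kinds of coherent sections are invariant, that is, by I-moves. Choose a chain $s_0,s_1,\dots,s_m$ in $[t]$, consecutive trees distinct and related by a move, with $s_0$ P-active, $s_m$ Q-active, and $m$ minimal (possibly $m=0$). By minimality $s_i$ is not P-active for $i>0$ and not Q-active for $i<m$. If $s_i\to s_{i+1}$ were a P-move, then $s_{i+1}$ would be P-active; if it were a Q-move, then $s_i$ would be Q-active. Both are excluded. So all moves in the chain are I-moves, and $s_0\sim_I s_m$.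

**Step 3: a long column and a long row in the same tree.** Since $s_m$ is Q-active, it contains a subtree $V$ of Q-vertices with at least $l$ inputs. By the Q-version of Lemma 4(b) there is a $\gamma$ for which the coherent Q-section of $s_m$ contains the root edge of $V$, hence all inputs of $V$. Above each of these inputs there is a leaf of the section, and different inputs have different leaves above them. So $|S'_\gamma(s_m)|\ge l$. By the Q-version of Lemma 4(a), $S':=S'_\gamma(s_0)=S'_\gamma(s_m)$. So $s_0$ has a Q-section with leaf set $S'$ and $|S'|\ge l$.

Since $s_0$ is P-active, it contains a subtree $U$ of P-vertices with at least $k$ inputs. Some P-section of $s_0$ contains the root edge of $U$, hence all inputs of $U$, and its leaf set $S$ has $|S|\ge k$ for the same reason.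

**Step 4: the row and the column leave no room.** By Lemma 3,
$$N\ \ge\ |S\cup S'|=|S|+|S'|-1\ \ge\ k+l-1\ \ge\ N .$$
So $S\cup S'=\underline N$, and $s_0$ is thin. By Lemma 7, no I-move applies to $s_0$, P- and Q-moves lead from it to thin trees, and no I-move applies to those either. By induction, every tree reachable from $s_0$ by moves is thin and is reached by P- and Q-moves only. Hence $[t]$ is a single $\sim_{P,Q}$-class. In particular $\sigma t\sim_{P,Q}t$, and $\sigma=\mathrm{id}$ by Lemma 6. $\blacksquare$
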